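# Which vector bundles are restrictions of toric vector bundles?

## Toric varieties, toric bundles, T-restrictable bundles

Fix an arbitrary field $K$. Varieties are over $K$ and integral. For a variety $Y$, $\eta$ is its generic point, $K(Y)$ its function field, and $\kappa(y)$ the residue field at $y\in Y$. A map of vector bundles is *fibrewise injective* if it is injective on the fibres $\mathcal E\otimes\kappa(y)$ for all $y$; then its cokernel is again a vector bundle.

**Definition (toric variety).** Let $M$ be a lattice and $T=\operatorname{Spec}K[M]$ the split torus with character lattice $M$; write $\chi^m$ for the character of $m\in M$. For a rational strongly convex polyhedral cone $\sigma$ in the dual space, put $S_\sigma=\sigma^\vee\cap M$ and $U_\sigma=\operatorname{Spec}K[S_\sigma]$. For a fan $\Sigma$ (not necessarily complete) the $U_\sigma$ glue to a normal variety $X_\Sigma$. We write $\tau\le\sigma$ for "$\tau$ is a face of $\sigma$"; then $U_\tau\subset U_\sigma$ is open.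

We use these textbook facts. The variety $X_\Sigma$ is the disjoint union of $T$-orbits $O_\sigma$, one for each $\sigma\in\Sigma$, and $U_\sigma$ is the union of the $O_\tau$ with $\tau\le\sigma$. The orbit $O_\sigma$ is closed in $U_\sigma$, with ideal spanned by the $\chi^m$, $m\in S_\sigma\setminus\sigma^\perp$. It has a $K$-point $x_\sigma$. On $O_\sigma$ a character $\chi^m$ with $m\in S_\sigma$ restricts to $0$ if $m\notin\sigma^\perp$ and to an invertible function if $m\in\sigma^\perp$. Every nonempty invariant closed subset of $U_\sigma$ contains $O_\sigma$. A nonempty invariant open subset of a toric variety is a union of orbits, contains the dense torus, and is itself toric. The total space of a toric line bundle on a toric variety is toric.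

**Example 1.** Let $\sigma$ be the first quadrant. Then $U_\sigma=\mathbb A^2$, with four orbits: the torus $\{xy\ne0\}$, the two punctured axes, and the closed orbit $O_\sigma=\{0\}$. Its ideal $(x,y)$ is spanned by the monomials other than $1$.

**Definition (toric vector bundle).** A toric vector bundle $\mathcal F$ on $X_\Sigma$ is a vector bundle with a $T$-linearization. Equivalently, each $\Gamma(U_\sigma,\mathcal F)$ is an $M$-graded $K[S_\sigma]$-module, where $\chi^m$ has degree $m$, and the restrictions to $U_\tau$ for $\tau\le\sigma$ preserve degrees. Equivariant maps are those of degree $0$.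

**Example 2.** For an invariant Cartier divisor $Z$, the sheaf $\mathcal O(Z)\subset K(X_\Sigma)$ has sections over $U_\sigma$ spanned by characters. So $\mathcal O(Z)$ is a toric line bundle. If $Z$ is effective, its section $1$ has degree $0$. On $\mathbb P^a\times\mathbb P^b$ the bundle $\mathcal O(1,-1)\cong\mathcal O(H_1-H_2)$, with $H_1,H_2$ pulled back from coordinate hyperplanes, is toric.

**Example 3.** The tangent bundle $T_{\mathbb P^n}$ is toric, since the torus acts by automorphisms. On the chart $\{x_0\neq0\}$ with $z_i=x_i/x_0$, the vector fields $z_i\partial_{z_i}$ are invariant (degree $0$). So the frame $\partial_{z_i}=z_i^{-1}\cdot z_i\partial_{z_i}$ is homogeneous, and $\partial_{z_i}$ has the degree of $z_i^{-1}$.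

**Definition (T-restrictable).** A vector bundle $\mathcal E$ on a projective variety $Y$ is *T-restrictable* if $\mathcal E\cong i^*\mathcal F$ for some closed embedding $i:Y\to X_\Sigma$ into some toric variety and some toric bundle $\mathcal F$ on $X_\Sigma$.

Both $X_\Sigma$ and $i$ are ours to choose.

**Example 4.** Every line bundle $L$ on a projective $Y$ is T-restrictable. Indeed $L\cong A\otimes B^{-1}$ with $A,B$ very ample, and the two resulting closed immersions into projective spaces give a closed immersion $\varphi:Y\to\mathbb P^a\times\mathbb P^b$ with $\varphi^*\mathcal O(1,-1)\cong A\otimes B^{-1}\cong L$.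

## Is every vector bundle on a projective variety T-restrictable?

This question is posed by Bivas Khan and Diane Maclagan in "Tropical Vector Bundles", arXiv:2405.03505 (2024): given a vector bundle $\mathcal E$ on a projective variety $Y$, is there an embedding of $Y$ into a toric variety such that $\mathcal E$ is the restriction of a toric vector bundle? The answer is no.

**Theorem A.** Let $n\ge3$. A rank $2$ bundle on $\mathbb P^n$ which is not a direct sum of line bundles is not the pullback of a toric bundle under any morphism $\mathbb P^n\to X_\Sigma$. Such a bundle exists on $\mathbb P^3_K$ for every field $K$: the null-correlation bundle is one.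

After proving Theorem A we determine what happens on curves (Theorem B), for small rank on varieties like $\mathbb P^n$ (Theorem C), and for certain rank $2$ bundles on $\mathbb P^2$ (Theorem D). Finally we prove a criterion on locally factorial varieties (Theorem E).

## Split bundles, the tangent bundle, the projective line

**Direct sums of line bundles.** If $\mathcal E=L_1\oplus\dots\oplus L_r$, embed $Y$ by $\varphi_j$ as in Example 4 for each $L_j$, and take $i=(\varphi_1,\dots,\varphi_r)$ into the product of the $\mathbb P^{a_j}\times\mathbb P^{b_j}$. The sum of the pullbacks of the bundles $\mathcal O(1,-1)$ is toric and restricts to $\mathcal E$.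

**The projective line.** By Grothendieck's theorem every bundle on $\mathbb P^1$ is a direct sum of line bundles, so every bundle on $\mathbb P^1$ is T-restrictable.

**The tangent bundle of $\mathbb P^n$, $n\ge2$.** It is T-restrictable by the identity embedding. It does not split: the dual Euler sequence $0\to\Omega^1\to\mathcal O(-1)^{n+1}\to\mathcal O\to0$ and $H^0(\mathcal O(-1))=0$ give $K=H^0(\mathcal O)\hookrightarrow H^1(\Omega^1)$, while $H^1$ of every line bundle on $\mathbb P^n$ vanishes for $n\ge2$. So T-restrictable does not mean split.

## The universal matrix and its minors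

A natural attempt on $Y=\mathbb P^n$ starts from a presentation
$$0\to\mathcal O^s\xrightarrow{A}\mathcal O(1)^m\to\mathcal E\to0,$$
with $A=(A_{ij})$ a matrix of linear forms, and builds a toric variety whose coordinates are the entries. Let $\mathbb X$ be the total space of $\mathcal O(1)^{ms}$ over $\mathbb P^n$. It is toric: the torus of $\mathbb P^n$ is enlarged by $\mathbb G_m^{ms}$, which scales the $ms$ tautological fibre coordinates $t_{ij}$ independently. The section $x\mapsto(x,A(x))$ embeds $\mathbb P^n$ into $\mathbb X$, and $\mathcal E$ is the restriction of the cokernel of the tautological map $(t_{ij}):\mathcal O^s\to\mathcal O(1)^m$. It remains to find an invariant open subset of $\mathbb X$ containing $\mathbb P^n$ on which this cokernel is a toric bundle.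

If $s=1$, this works. A column $(t_1,\dots,t_m)$ is fibrewise injective away from $\{t_1=\dots=t_m=0\}$, which is invariant. With $Z_i=\{t_i=0\}$, the map is $\mathcal O\to\bigoplus\mathcal O(Z_i)$, $1\mapsto(1,\dots,1)$, which has degree $0$.

If $m\ge s\ge2$, it fails at a definite point. Every nonempty invariant open subset contains the dense torus, and there the $t_{ij}$ are arbitrary invertible quantities. The matrix with all entries $1$ has rank $1$, while the generic matrix has rank $s$. So the rank jumps inside the dense torus, and the cokernel is not a bundle on any invariant open subset. The minors $t_{11}t_{22}-t_{12}t_{21}$ are not monomials, so the torus does not preserve the rank.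

Matrices of the form $\operatorname{diag}(t_1,\dots,t_m)\,C$ with $C$ constant would survive: there one torus coordinate scales a whole row and the linear algebra is constant. We return to this in Proposition 3. First we ask what structure every pullback of a toric bundle must carry, whatever the embedding.

## Constant frames

On the chart of Example 3, the homogeneous frame is $f_jv_j$ with $f_j=z_j^{-1}$ a function and $v_j=z_j\partial_{z_j}$ in a vector space over $K$ that does not depend on the chart. This is what survives every pullback.

**Definition (constant frame).** Let $\mathcal E$ be a rank $r$ bundle on a variety $Y$. A *constant frame* of $\mathcal E$ is an $r$-dimensional $K$-vector space $V$ with an isomorphism $V\otimes_KK(Y)\cong\mathcal E_\eta$ such that for every $y\in Y$ there are a $K$-basis $v_1,\dots,v_r$ of $V$ and $f_1,\dots,f_r\in K(Y)^*$ with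
$$\mathcal E_y=\bigoplus_j\mathcal O_{Y,y}\,f_jv_j\subset V\otimes K(Y).$$

Two coherent subsheaves of $V\otimes K(Y)$ with the same stalk at $y$ agree near $y$, so the same equality holds on a neighborhood of $y$. Both the basis and the functions may change with $y$; the space $V$ may not.

**Example 5.** For $T_{\mathbb P^2}$ let $\theta_i=x_i\partial_{x_i}$, acting on rational functions of degree $0$. Then $\theta_0+\theta_1+\theta_2=0$. Put $V=K\theta_0+K\theta_1+K\theta_2$, of dimension $2$. On $\{x_k\ne0\}$ with $z_i=x_i/x_k$, $i\neq k$, we have $\theta_i(z_i)=z_i$ and $\theta_i(z_j)=0$ for $j\ne i$. So $\theta_i=z_i\partial_{z_i}$, and $T_{\mathbb P^2}=\bigoplus_{i\ne k}\mathcal O\,z_i^{-1}\theta_i$ there. The basis $\{\theta_i\}_{i\ne k}$ changes with the chart.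

**Proposition 1.** If $f:Y\to X_\Sigma$ is any morphism and $\mathcal F$ a toric bundle on $X_\Sigma$, then $f^*\mathcal F$ has a constant frame.

*Proof.* Let $r=\operatorname{rk}\mathcal F$.

**Step 1: homogeneous frames on the charts.** We show that for each $\sigma\in\Sigma$ there is a frame $s_1^\sigma,\dots,s_r^\sigma$ of $\mathcal F$ on $U_\sigma$ consisting of homogeneous sections, of degrees $u_j^\sigma\in M$. Since $U_\sigma$ is affine, its sections span the fibre of $\mathcal F$ at $x_\sigma\in O_\sigma$. Each section is a finite sum of homogeneous ones, so homogeneous sections span. Choose homogeneous $s_1,\dots,s_r$ giving a basis of that fibre. The zero scheme of $s_1\wedge\dots\wedge s_r$ is defined by an ideal $I$, the image of the map $\Gamma(U_\sigma,(\det\mathcal F)^\vee)\to K[S_\sigma]$ given by pairing with this section. The pairing is homogeneous, so $I$ is a graded ideal. The graded pieces of $K[S_\sigma]$ have dimension at most $1$, so $I$ is spanned by monomials. Suppose $I$ is proper. Then it contains no invertible monomial, that is, no $\chi^m$ with $m\in\sigma^\perp\cap M$. So $I$ lies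 in the ideal $(\chi^m:m\in S_\sigma\setminus\sigma^\perp)$ of $O_\sigma$, and the zero scheme contains $x_\sigma$. This contradicts the choice of the $s_j$. So $I=(1)$ and the $s_j$ form a frame on all of $U_\sigma$.

**Step 2: comparison on one orbit.** We compare the frames of different charts along the orbit $O_\tau$ that contains the point $f(\eta)$. Let $y\in Y$ and $f(y)\in U_\sigma$. The open set $f^{-1}(U_\sigma)$ contains $y$, hence $\eta$. So $U_\sigma$ meets $O_\tau$; being invariant it contains $O_\tau$, and $\tau\le\sigma$. Therefore only cones $\sigma\ge\tau$ matter.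

On $U_\tau\subset U_\sigma$ write $s_j^\sigma=\sum_ic_{ij}s_i^\tau$ with $c_{ij}\in K[S_\tau]$. Everything is homogeneous, so $c_{ij}$ has degree $u_j^\sigma-u_i^\tau$:
$$c_{ij}=a_{ij}\,\chi^{u_j^\sigma-u_i^\tau},\qquad a_{ij}\in K,$$
with $a_{ij}=0$ unless the exponent lies in $S_\tau$. On $O_\tau$, the function $\chi^m$ with $m\in S_\tau$ restricts to $0$ unless $m\in\tau^\perp$. The sublattice $\tau^\perp\cap M$ is saturated, hence a direct summand. Choose $M=(\tau^\perp\cap M)\oplus M'$ and write $u=u''+u'$ accordingly. Then $u_j^\sigma-u_i^\tau\in\tau^\perp$ if and only if $(u_j^\sigma)'=(u_i^\tau)'$, and in that case the difference is $(u_j^\sigma)''-(u_i^\tau)''$.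

Put $e_i=\chi^{-(u_i^\tau)''}s_i^\tau|_{O_\tau}$. These form a frame of $\mathcal F|_{O_\tau}$ which does not depend on $\sigma$. Let $V=\bigoplus_iKe_i$. Then
$$s_j^\sigma|_{O_\tau}=\sum_{i:\,(u_i^\tau)'=(u_j^\sigma)'}a_{ij}\,\chi^{(u_j^\sigma)''-(u_i^\tau)''}s_i^\tau|_{O_\tau}=\chi^{(u_j^\sigma)''}v_j^\sigma,\qquad v_j^\sigma=\sum_{i:\,(u_i^\tau)'=(u_j^\sigma)'}a_{ij}e_i\in V.$$
The $s_j^\sigma$ form a frame along $O_\tau$ and the $\chi^{(u_j^\sigma)''}$ are units there. So the $v_j^\sigma$ form a frame of $\mathcal F|_{O_\tau}$; the constant matrix expressing them in the $e_i$ is invertible, and they form a basis of $V$.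

**Step 3: pulling back.** We transport this to $Y$. The morphism $\operatorname{Spec}K(Y)\to X_\Sigma$ factors through $O_\tau$, so pulling back the $e_i$ gives $V\otimes K(Y)\cong(f^*\mathcal F)_\eta$. For $y\in Y$ choose $\sigma$ with $f(y)\in U_\sigma$. The frame $f^*s_j^\sigma$ of $f^*\mathcal F$ near $y$ equals $f_jv_j^\sigma$ in $V\otimes K(Y)$, with $f_j=f^*\chi^{(u_j^\sigma)''}\in K(Y)^*$. This is the required form. $\square$

## One filtration for each prime divisor

On a normal variety a constant frame is recorded by linear algebra on $V$.

**Definition (filtrations).** A filtration $F$ on a finite-dimensional $K$-vector space $V$ is a decreasing family $F^a$, $a\in\mathbb Z$, of subspaces with $F^a=V$ for $a\ll0$ and $F^a=0$ for $a\gg0$. A basis $B$ of $V$ is *adapted* to $F$ if every $F^a$ is spanned by a subset of $B$. A family of filtrations is *compatible* if one basis is adapted to all of them. $F$ is *trivial* if all $F^a\in\{0,V\}$; then every basis is adapted to it.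

**Example 6.** Let $\dim V=2$. A nontrivial filtration contains exactly one line $l$: some $F^a$ is one-dimensional, and any two one-dimensional members are nested, hence equal. A basis is adapted if and only if it contains a vector of $l$. So a family is compatible if and only if at most two distinct lines occur in it.

For a prime divisor $D$ on a normal variety $Y$ with constant frame $V$, let $\mathcal O_D$ be the discrete valuation ring at the generic point of $D$, $t$ a uniformizer, and $\mathcal E_D$ the stalk of $\mathcal E$ there. Put
$$F_D^a=V\cap t^a\mathcal E_D .$$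

**Example 7.** For $T_{\mathbb P^2}$ and $D=\{x_i=0\}$, work in a chart $x_k\ne0$ with $k\ne i$, where $t=z_i$. There $\theta_i=t\,\partial_{z_i}\in t\mathcal E_D\setminus t^2\mathcal E_D$, and for the third index $j$, $\theta_j=z_j\partial_{z_j}$ with $z_j$ a unit at $D$. So $F_D^a=V$ for $a\le0$, $F_D^1=K\theta_i$, $F_D^2=0$. For all other $D$ we get $\mathcal E_D=V\otimes\mathcal O_D$ and a trivial filtration. Three distinct lines $K\theta_0,K\theta_1,K\theta_2$ occur, so the whole family is not compatible. At each point of $\mathbb P^2$, however, at most two of them matter, because the three coordinate lines have no common point.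

**Lemma 2.** Let $Y$ be a normal variety and $\mathcal E$ a bundle with constant frame $V$.

(a) $F_D$ is a filtration; $\mathcal E_D=\sum_at^{-a}F_D^a\mathcal O_D$; and $F_D$ has its only jump at $0$ (that is, $F_D^0=V$ and $F_D^1=0$) for all but finitely many $D$.

(b) Every $y\in Y$ has a basis of $V$ adapted to all $F_D$ with $D\ni y$.

(c) If a basis $(v_j)$ is adapted to $F_D$ for all $D$ meeting an open $U$, then $\mathcal E|_U=\bigoplus_j\mathcal O_U(A_j)v_j$, where $A_j=\sum_Da_j(D)D$ and $a_j(D)=\max\{a:v_j\in F_D^a\}$. The summands are line bundles.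

*Proof.* **Step 1: reading off $F_D$ from a local frame.** Let $\mathcal E_y=\bigoplus_j\mathcal O_yf_jv_j$ and $D\ni y$. Localizing, $\mathcal E_D=\bigoplus_j\mathcal O_Df_jv_j$. Let $v=\sum c_jv_j\in V$ with $c_j\in K$. Then $v\in t^a\mathcal E_D$ if and only if $c_j/f_j\in t^a\mathcal O_D$ for all $j$. A nonzero $c_j\in K$ is a unit in $\mathcal O_D$, so this says $-\operatorname{ord}_Df_j\ge a$ whenever $c_j\ne0$. Hence $F_D^a$ is spanned by the $v_j$ with $-\operatorname{ord}_Df_j\ge a$. So $F_D$ is a filtration, and $(v_j)$ is adapted to all $F_D$ with $D\ni y$, which is (b).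

**Step 2: the rest of (a).** By definition $t^{-a}F_D^a\subset\mathcal E_D$. Conversely, with $a_j=-\operatorname{ord}_Df_j$ we have $v_j\in F_D^{a_j}$ and $\mathcal O_Df_jv_j=t^{-a_j}\mathcal O_Dv_j$, so $\mathcal E_D$ is contained in the sum. By quasi-compactness finitely many neighborhoods, with finitely many functions $f_j$ in all, cover $Y$. For all but finitely many $D$ all these functions are units at $D$; then $\mathcal E_D=V\otimes\mathcal O_D$ and $F_D$ jumps only at $0$.

**Step 3: splitting from a common basis.** We prove (c). Since $(v_j)$ is adapted to $F_D$, (a) gives $\mathcal E_D=\bigoplus_jt^{-a_j(D)}\mathcal O_Dv_j$ for every $D$ meeting $U$. By (a) almost all $a_j(D)$ vanish, so $A_j$ is a divisor on $U$. Since $\mathcal E$ is locally free and $Y$ is normal, for every open $U'\subset U$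
$$\mathcal E(U')=\bigcap_{D\cap U'\ne\emptyset}\mathcal E_D=\bigoplus_j\mathcal O(A_j)(U')\,v_j .$$
A direct summand of a finite free module over a local ring is free, so each $\mathcal O_U(A_j)$ is locally free, of rank $1$. $\square$

## Three surfaces in $\mathbb P^3$ meet: proof of Theorem A

In Example 7 three lines were possible because three lines in $\mathbb P^2$ need not meet. In $\mathbb P^n$ with $n\ge3$ any three hypersurfaces meet.

*Proof of Theorem A.* **Step 1: pullbacks of rank $2$ toric bundles split.** Let $n\ge3$, $f:\mathbb P^n\to X_\Sigma$ any morphism, and $\mathcal F$ a toric bundle of rank $2$. By Proposition 1, $f^*\mathcal F$ has a constant frame $V$ with $\dim V=2$, so Lemma 2 applies. If $F_D$ is nontrivial, it contains exactly one line $l_D$ (Example 6). Suppose $D_1,D_2,D_3$ had three distinct lines. Since $n\ge3$, there is a point $y\in D_1\cap D_2\cap D_3$. By Lemma 2(b) there is a basis $\{w_1,w_2\}$ adapted to $F_{D_1},F_{D_2},F_{D_3}$. Then each $l_{D_i}$ is $Kw_1$ or $Kw_2$, a contradiction. So at most two lines occur. Choose a basis $v_1,v_2$ of $V$ whose spans include the lines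 that occur. It is adapted to all $F_D$, and Lemma 2(c) with $U=\mathbb P^n$ shows that $f^*\mathcal F$ is a direct sum of two line bundles.

**Step 2: a nonsplit rank $2$ bundle on $\mathbb P^3_K$.** On $\mathbb P^3_K$ let
$$a=(x_0,x_1,x_2,x_3)^t:\mathcal O(-1)\to\mathcal O^4,\qquad b=(x_1,-x_0,x_3,-x_2):\mathcal O^4\to\mathcal O(1).$$
Then $ba=x_1x_0-x_0x_1+x_3x_2-x_2x_3=0$. The $x_i$ have no common zero, so $a$ is fibrewise injective and $b$ is surjective. So $\ker b$ is a subbundle of $\mathcal O^4$ of rank $3$, and $\mathcal N=\ker b/\operatorname{im}a$ is a bundle of rank $2$, the null-correlation bundle.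

We compute $H^1(\mathcal N(-1))$. From $0\to\ker b(-1)\to\mathcal O(-1)^4\to\mathcal O\to0$ and $H^0(\mathcal O(-1))=H^1(\mathcal O(-1))=0$ we get $H^1(\ker b(-1))\cong H^0(\mathcal O)=K$. From $0\to\mathcal O(-2)\to\ker b(-1)\to\mathcal N(-1)\to0$ and $H^1(\mathcal O(-2))=H^2(\mathcal O(-2))=0$ we get $H^1(\mathcal N(-1))\cong K\ne0$. Line bundles on $\mathbb P^3$ have $H^1=0$, so $\mathcal N$ does not split. By Step 1 it is not the pullback of a toric bundle under any morphism to a toric variety; in particular it is not T-restrictable. $\square$

The question is thus answered in the negative, over every field.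

## Matrices $\operatorname{diag}(s_j)\,C$ and bundles on curves

We return to the universal matrix and build the toric bundle that the form $\operatorname{diag}(s_j)C$ permits. The columns of $C$ are a basis of the space $R$ below.

**Proposition 3.** Let $Y$ be projective, $L_1,\dots,L_k,L$ line bundles, $s_j\in H^0(Y,L_j)$ (possibly $0$), and $v_1,\dots,v_k$ vectors spanning an $r$-dimensional $K$-space $V$. Let $R=\ker(K^k\to V,\ e_j\mapsto v_j)$. Assume that for all $y\in Y$ the vectors $\{v_j:s_j(y)=0\}$ are linearly independent (as an indexed family). Then $\Phi:R\otimes\mathcal O_Y\to\bigoplus_jL_j$, $(c_j)\mapsto(c_js_j)$, is fibrewise injective, and $L\otimes\operatorname{coker}\Phi$ is a T-restrictable bundle of rank $r$.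

*Proof.* **Step 1: fibrewise injectivity.** Let $c\in R\otimes\kappa(y)$ with $c_js_j(y)=0$ for all $j$. Then $c$ is a linear relation over $\kappa(y)$ among the $v_j$ with $s_j(y)=0$. These are independent over $K$, hence over $\kappa(y)$. So $c=0$. The cokernel is a bundle of rank $k-\dim R=r$.

**Step 2: one toric variety for each section.** We realize $(L_j,s_j)$ as the pullback of a divisor with its canonical section. By Example 4 there are closed immersions $\varphi_j:Y\to P_j:=\mathbb P^{a_j}\times\mathbb P^{b_j}$ with $\varphi_j^*\mathcal O(1,-1)\cong L_j$, and $\varphi:Y\to P:=\mathbb P^a\times\mathbb P^b$ with $\varphi^*\mathcal O(1,-1)\cong L$. Let $\mathbb V_j$ be the total space of $\mathcal O(1,-1)$ on $P_j$, a smooth toric variety, and $Z_j\subset\mathbb V_j$ its zero section, an invariant prime divisor. The pullback of $\mathcal O(1,-1)$ to $\mathbb V_j$ has a tautological section, whose zero scheme is $Z_j$. So the pair (pullback of $\mathcal O(1,-1)$, tautological section) is isomorphic to $(\mathcal O(Z_j),1)$. Morphisms $Y\to\mathbb V_j$ over $\varphi_j$ are the same as sections of $\varphi_j^*\mathcal O(1,-1)\cong L_j$.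 So $s_j$ defines a lift $\tilde\varphi_j:Y\to\mathbb V_j$ which pulls back $(\mathcal O(Z_j),1)$ to $(L_j,s_j)$, also when $s_j=0$.

**Step 3: the toric bundle.** In $\prod_j\mathbb V_j\times P$, with $Z_j$ also denoting its preimage, let $X$ be the set of points $x$ for which $\{v_j:x\in Z_j\}$ is independent. The complement is the union of the sets $\bigcap_{j\in J}Z_j$ over the finitely many $J$ with $(v_j)_{j\in J}$ dependent. So $X$ is open and invariant, it contains the torus, and it is toric. By the computation of Step 1, with $s_j$ replaced by the section $1$ of $\mathcal O_X(Z_j)$, the map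
$$R\otimes\mathcal O_X\to\bigoplus_j\mathcal O_X(Z_j),\qquad(c_j)\mapsto(c_j\cdot1),$$
is fibrewise injective on $X$. Put $R$ in degree $0$. Since the sections $1$ have degree $0$ (Example 2), the map is equivariant, and its cokernel $\mathcal F_0$ is a toric bundle. So is $\mathcal F=\mathcal F_0\otimes\operatorname{pr}_P^*\mathcal O(1,-1)$.

**Step 4: the embedding.** Let $i=(\tilde\varphi_1,\dots,\tilde\varphi_k,\varphi)$. Since $i(y)\in Z_j$ if and only if $s_j(y)=0$, the hypothesis says that $i$ maps $Y$ into $X$. As $\operatorname{pr}_P\circ i=\varphi$ is a closed immersion and $X\to P$ is separated, $i$ is a closed immersion. Pullback is right exact, so $i^*\mathcal F_0=\operatorname{coker}\Phi$ and $i^*\mathcal F=L\otimes\operatorname{coker}\Phi$. $\square$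

With $k=r$ and $R=0$ this gives again that every direct sum of line bundles is T-restrictable. The next theorem uses $\dim R=1$, the single-column case in which the universal matrix worked.

**Theorem B.** Every vector bundle on every projective curve (over any field) is T-restrictable.

*Proof.* Let $Y$ be the curve, possibly singular, $\mathcal O(1)$ ample, and $r=\operatorname{rk}\mathcal E$; we may assume $r\ge1$.

**Step 1: $r+1$ sections that span everywhere.** We construct inductively $s_i\in H^0(\mathcal E(m_i))$, $1\le i\le r+1$, such that at every point the rank of $(s_1,\dots,s_i)$, meaning the dimension of their span in the fibre of $\mathcal E$ after trivializing $\mathcal O(1)$ there, is $\ge i-1$, and such that for $i\le r$ it equals $i$ outside a finite set $Z_i$ of closed points. For $i=0$ take $Z_0=\emptyset$.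

Suppose $s_1,\dots,s_i$ are given with $0\le i\le r$; for $i=r$ the set $Z_r$ is available as well. At the points of $Z_i$ we may assume that the span has dimension exactly $i-1<r$ (drop the other points from $Z_i$). For $m\gg0$, sections of $\mathcal E(m)$ attain arbitrary prescribed values in the fibres at finitely many closed points: if $\mathcal I$ is the ideal sheaf of this finite reduced set, Serre vanishing gives $H^1(\mathcal I\otimes\mathcal E(m))=0$. Choose $s_{i+1}\in H^0(\mathcal E(m_{i+1}))$ whose value at each point of $Z_i$ lies outside the span of $s_1,\dots,s_i$. If $i<r$, choose also one closed point $y_0\notin Z_i$, where the span has dimension $i<r$, and require the value at $y_0$ to lie outside the span there.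

On $Z_i$ the rank rises from $i-1$ to $i$, and off $Z_i$ it is already $\ge i$; so the rank of $(s_1,\dots,s_{i+1})$ is $\ge i$ everywhere. If $i<r$, it is $i+1$ at $y_0$. Having rank $i+1$ is an open condition (some minor is nonzero), so it holds on a nonempty open set, that is, outside a finite set $Z_{i+1}$ of closed points.

**Step 2: a single relation.** For $i=r+1$ the rank is $\ge r$ everywhere, so $\bigoplus_{i=1}^{r+1}\mathcal O(-m_i)\to\mathcal E$ is surjective. Its kernel is a line bundle $L$. Twisting by $L^{-1}$ gives
$$0\to\mathcal O\xrightarrow{(\sigma_i)}\bigoplus_{i=1}^{r+1}L_i\to\mathcal E\otimes L^{-1}\to0,\qquad L_i=L^{-1}(-m_i),$$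
and the $\sigma_i$ have no common zero because the cokernel is a bundle.

**Step 3: applying Proposition 3.** Take $k=r+1$, $V=K^{r+1}/K(1,\dots,1)$ and $v_i$ the images of the $e_i$. Then $R=K(1,\dots,1)$ and $\Phi(1,\dots,1)=(\sigma_i)$. Any $r$ of the $v_i$ are independent, and at each point at most $r$ of the $\sigma_i$ vanish. So Proposition 3 applies to the sections $\sigma_i$, and $\mathcal E\cong L\otimes\operatorname{coker}\Phi$ is T-restrictable. $\square$

## A Helly theorem for filtrations

In rank $2$ the proof of Theorem A rests on this: if any three filtrations of a family are compatible, then all are. In rank $r$ the number three becomes $r+1$.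

**Lemma 4.** Let $\dim V=r$ and let $(F_i)_{i\in I}$ be a finite family of filtrations such that every subfamily with at most $r+1$ members is compatible. Then the whole family is compatible.

*Proof.* We use induction on $r$. If $r\le1$, every basis is adapted to every filtration. Let $r\ge2$. For this $r$ use induction on $m=|I|$, with $I=\{1,\dots,m\}$. If $m\le r+1$ there is nothing to prove. So let $m\ge r+2\ge4$; by induction on $m$, every $m-1$ members are compatible. If some $F_i$ is trivial, a basis adapted to the others works. So assume none is trivial.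

**Step 1: cutting $V$ into a subspace and a quotient.** We pass to smaller dimensions, where the induction on $r$ applies. Let $0\ne U\subsetneq V$ be a member of $F_m$, and $W=V/U$. Give $U$ the filtrations $U\cap F_j^a$ and $W$ the filtrations $\operatorname{im}(F_j^a\to W)$.

Observation: *if a basis $B$ is adapted to $F_m$ and to $F_j$ $(j\in J)$, then $B\cap U$ is a basis of $U$, the images of $B\setminus U$ form a basis of $W$, and these bases are adapted to the filtrations induced by $F_m$ and the $F_j$, $j\in J$.* Indeed $U$ and all these $F_j^a$ are coordinate subspaces for $B$, that is, spanned by subsets of $B$. Intersections of coordinate subspaces are spanned by the common basis vectors, and the image of a coordinate subspace in $W$ is spanned by the images of those of its basis vectors that are not in $U$.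

Let $|J|\le\max(\dim U,\dim W)+1\le r$. The family $J\cup\{m\}$ has at most $r+1$ members, hence is compatible. By the observation the filtrations induced by $F_j$, $j\in J$, are compatible on $U$ and on $W$. By induction on $r$, all $m$ induced filtrations on $U$ are compatible, with an adapted basis $B_U$; likewise on $W$, with an adapted basis $B_W$. For $u\in B_U$ put $a_j(u)=\max\{a:u\in F_j^a\}$. For $w\in B_W$ let $c_j=c_j(w)$ be the largest $c$ with $w\in\operatorname{im}(F_j^c\to W)$.

It remains to lift $B_W$ well. We claim:
$$\text{each }w\in B_W\text{ has a lift }\tilde w\in\bigcap_{j=1}^mF_j^{c_j}.\tag{1}$$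

**Step 2: lifts that are good for all filtrations but one.** Let $i\le m-1$, and let $B_i$ be a basis of $V$ adapted to all $F_j$, $j\ne i$. Since $m\ne i$, it is adapted to $F_m$, so the observation applies. The spaces $\operatorname{im}(F_j^{c_j}\to W)$, $j\ne i$, are coordinate subspaces for the images of $B_i\setminus U$, and their intersection is spanned by the images of those $b\in B_i\setminus U$ that lie in $\bigcap_{j\ne i}F_j^{c_j}$. As $w$ lies in this intersection, $w$ has a lift $\tilde w_i\in\bigcap_{j\ne i}F_j^{c_j}$.

**Step 3: the differences of the lifts.** We want to correct the $\tilde w_i$ by elements of $U$ so that they become equal. For $i,k\le m-1$,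
$$\tilde w_i-\tilde w_k\in U\cap\bigcap_{j\ne i,k}F_j^{c_j}.$$
Fix $u\in B_U$. Let $\lambda_{ik}$ be the coefficient of $u$ in $\tilde w_i-\tilde w_k$, and let $J=\{j:c_j>a_j(u)\}$, the set of $j$ with $u\notin F_j^{c_j}$. Then $\lambda_{ik}+\lambda_{kl}=\lambda_{il}$. Since $B_U$ is adapted to the induced filtrations, $\lambda_{ik}\ne0$ implies $u\in F_j^{c_j}$ for all $j\ne i,k$, that is, $J\subset\{i,k\}$. We show that there are $\mu_1,\dots,\mu_{m-1}\in K$ with
$$\lambda_{ik}=\mu_i-\mu_k\qquad\text{and}\qquad\bigl(\mu_i\ne0\Rightarrow J\subset\{i\}\bigr).\tag{2}$$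

- $J=\emptyset$: take $\mu_i=\lambda_{i1}$; then $\mu_i-\mu_k=\lambda_{i1}+\lambda_{1k}=\lambda_{ik}$.
- $J=\{i_0\}$ with $i_0\le m-1$: for $k,l\ne i_0$ we have $\lambda_{kl}=0$, hence $\lambda_{i_0k}=\lambda_{i_0l}$. Let $\mu_{i_0}$ be this common value and $\mu_k=0$ for $k\ne i_0$.
- $J=\{i_0,k_0\}$ with $i_0\ne k_0$ and both $\le m-1$: since $m-1\ge3$ there is $l\le m-1$ different from both. Neither $\{i_0,l\}$ nor $\{l,k_0\}$ contains $J$, so $\lambda_{i_0k_0}=\lambda_{i_0l}+\lambda_{lk_0}=0$. So all $\lambda$ vanish; take $\mu=0$.
- $m\in J$ or $|J|\ge3$: no $\{i,k\}$ with $i,k\le m-1$ contains $J$, so all $\lambda$ vanish; take $\mu=0$.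

**Step 4: the common lift.** We prove (1). Writing $\mu_i(u)$ for the numbers in (2), put $u_i=\sum_{u\in B_U}\mu_i(u)\,u$. If $\mu_i(u)\ne0$, then $J\subset\{i\}$, so $u\in F_j^{c_j}$ for all $j\ne i$. Hence $u_i\in U\cap\bigcap_{j\ne i}F_j^{c_j}$. By (2), $\tilde w_i-\tilde w_k=u_i-u_k$, so $\tilde w:=\tilde w_i-u_i$ does not depend on $i\le m-1$. It lifts $w$ and lies in $\bigcap_{j\ne i}F_j^{c_j}$ for every $i\le m-1$. Every $j\le m$ differs from some $i\le m-1$, so $\tilde w\in\bigcap_{j=1}^mF_j^{c_j}$.

**Step 5: the adapted basis.** The set $B_U\cup\{\tilde w:w\in B_W\}$ is a basis of $V$. Fix $j$ and $a$. It contains $\dim(U\cap F_j^a)$ elements of $B_U$ lying in $F_j^a$. If $w\in B_W$ lies in $\operatorname{im}(F_j^a\to W)$, then $c_j(w)\ge a$ and $\tilde w\in F_j^a$; there are $\dim\operatorname{im}(F_j^a\to W)$ such $w$. So at least $\dim(U\cap F_j^a)+\dim\operatorname{im}(F_j^a\to W)=\dim F_j^a$ basis elements lie in $F_j^a$; being independent, they span it. So this basis is adapted to every $F_j$. $\square$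

The number $r+1$ is optimal for $r\ge2$. Take the filtrations $V\supset l\supset0$ (in degrees $0,1,2$) given by the $r+1$ lines $l$ spanned by $e_1,\dots,e_r$ and $\sum e_i$. Any $r$ of these vectors form an adapted basis for the corresponding filtrations. A basis adapted to all would contain vectors on $r+1$ distinct lines, which is too many.

## Bundles of rank less than the dimension

**Theorem C.** Let $Y$ be a normal projective variety of dimension $n$ on which every prime divisor has a positive multiple that is an ample Cartier divisor (e.g. $\mathbb P^n$). A bundle $\mathcal E$ of rank $r<n$ on $Y$ is T-restrictable (equivalently: the pullback of a toric bundle under some morphism to a toric variety) if and only if it is a direct sum of line bundles. The bound $r<n$ is sharp. For every $K$ and every $n\ge3$ there is an explicit bundle of rank $n-1$ on $\mathbb P^n$ that is not T-restrictable.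

*Proof.* Direct sums of line bundles are T-restrictable, and T-restrictable bundles are pullbacks. So let $\mathcal E$ be the pullback of a toric bundle under some morphism; we show that it splits.

**Step 1: any $r+1$ prime divisors have a common point.** Let $H$ be an effective ample Cartier divisor and $Z\subset Y$ an irreducible closed subset of dimension $d\ge1$. The complement of the support of $H$ is affine. If $Z$ did not meet $H$, then $Z$ would be both projective and affine, hence of dimension $0$. So $Z\cap H\ne\emptyset$, and since $H$ is locally given by one equation, $\dim(Z\cap H)\ge d-1$. Apply this to multiples of the given prime divisors, starting with $Z=Y$ and continuing each time with a component of largest dimension. After $k\le n$ divisors the intersection has dimension $\ge n-k\ge0$. As $r+1\le n$, the claim follows.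

**Step 2: all filtrations are compatible.** By Proposition 1, Lemma 2 applies with $\dim V=r$. By Lemma 2(a) only finitely many $F_D$ are nontrivial. By Step 1 and Lemma 2(b), any at most $r+1$ of them are compatible. By Lemma 4 all are compatible, and trivial filtrations are adapted to by every basis. Lemma 2(c) with $U=Y$ gives the splitting.

**Step 3: sharpness of $r<n$.** $T_{\mathbb P^n}$ with $n\ge2$ has rank $n$, is T-restrictable and does not split, as shown above.

**Step 4: explicit nonsplit bundles of rank $n-1$ on $\mathbb P^n$, $n\ge3$.** These are of the type introduced by Tango. Let $V=K^{n+1}$ with basis $e_0,\dots,e_n$, let $\mathbb P^n$ be the space of lines in $V$, and $Q=V\otimes\mathcal O/\mathcal O(-1)$, of rank $n$. Let $W\subset\Lambda^2V$ be the set of all $\sum_{i<j}a_{ij}\,e_i\wedge e_j$ with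
$$\sum_{i<j,\ i+j=k}a_{ij}=0\qquad(k=1,\dots,2n-1).\tag{3}$$
These $2n-1$ conditions involve disjoint nonempty sets of coordinates, so they are independent and
$$\dim W=\binom{n+1}2-(2n-1)=\frac{(n-1)(n-2)}2=\binom{n-1}2>0.$$

We claim that over no extension field of $K$ does $W$ contain a nonzero $p\wedge q$. After changing the basis of $\langle p,q\rangle$, the lowest nonzero coordinates of $p$ and $q$ are at $i_0<j_0$. The coefficient of $e_i\wedge e_j$, $i<j$, in $p\wedge q$ is $p_iq_j-p_jq_i$. Look at condition (3) for $k=i_0+j_0$. If $i<j$, $i+j=k$ and $p_iq_j\ne0$, then $i\ge i_0$ and $j\ge j_0$, so $(i,j)=(i_0,j_0)$. If $p_jq_i\ne0$, then $j>i\ge j_0>i_0$, contradicting $i+j=i_0+j_0$. So the left side of (3) is $p_{i_0}q_{j_0}\ne0$, and $p\wedge q\notin W$.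

The kernel of $\Lambda^2V\otimes\mathcal O\to\Lambda^2Q$ at the point $[x]$ is $x\wedge V$, which consists of decomposable elements. By the claim $W\otimes\mathcal O\to\Lambda^2Q$ is fibrewise injective, and $G=\Lambda^2Q/(W\otimes\mathcal O)$ is a bundle of rank $\binom n2-\binom{n-1}2=n-1$. Dualizing,
$$0\to G^\vee\to\Lambda^2Q^\vee\to W^\vee\otimes\mathcal O\to0.$$
A global section of $\Lambda^2Q^\vee\subset\Lambda^2V^\vee\otimes\mathcal O$ is an alternating form $\beta\in\Lambda^2V^\vee$ whose contraction with the tautological vector vanishes: $\sum_ix_i\,\beta(e_i,\cdot)=0$ as a vector of linear forms. So all $\beta(e_i,\cdot)=0$ and $\beta=0$. Hence $H^0(\Lambda^2Q^\vee)=0$ and $W^\vee\hookrightarrow H^1(G^\vee)$, so $H^1(G^\vee)\ne0$. If $G$ were a sum of line bundles, so would be $G^\vee$, and $H^1(G^\vee)$ would vanish. So $G$ does not split. Its rank is $n-1<n$, so by what we proved $G$ is not T-restrictable. $\square$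

## Rank $2$ bundles on the projective plane

On $\mathbb P^2$ the argument of Theorem C says nothing about rank $2$, and $T_{\mathbb P^2}$ shows that it must not. For the following bundles, T-restrictability means exactly that the matrix can be brought to the form $\operatorname{diag}(\lambda_j)C$.

**Theorem D.** Let $S=\operatorname{coker}(A:\mathcal O^s\to\mathcal O(1)^{s+2})$ be a rank $2$ bundle on $\mathbb P^2$, $s\ge1$. Then $S$ is T-restrictable if and only if there are $s+2$ linearly independent row vectors $p\in K^{s+2}$ such that $pA=\lambda\cdot c$ with $\lambda$ a linear form and $c\in K^s$. For every $K$ there is an explicit such $S$ (with $s=4$) that is not T-restrictable.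

Here $A$ is an $(s+2)\times s$ matrix of linear forms. Since the cokernel is a bundle of rank $2$, the image is a subbundle of rank $s$, and $\mathcal O^s$ maps isomorphically onto it. So $A$ is injective on fibres, at all points over all extension fields.

**Example 8.** For $s=1$ and $A=(x_0,x_1,x_2)^t$ we have $S=T_{\mathbb P^2}$ by the Euler sequence, and $p=e_0,e_1,e_2$ satisfy the condition, with $e_jA=x_j\cdot1$.

*Proof that the condition is necessary.* Let $S$ be T-restrictable. By Proposition 1 it has a constant frame $V$, $\dim V=2$, and Lemma 2 applies.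

We first record some vanishing. From $0\to\mathcal O(t)^s\to\mathcal O(1+t)^{s+2}\to S(t)\to0$,
$$H^0(S(t))=0\quad\text{for }t\le-2,\tag{4}$$
because $H^0(\mathcal O(1+t))=0$ and $H^1(\mathcal O(t))=0$.

**Step 1: normalizing the filtrations.** For each $D$ let $b_D$ be the largest $a$ with $F_D^a=V$. If $F_D$ is nontrivial, let $l_D$ be its line and $a_D>b_D$ its other jump, so $F_D^a=l_D$ for $b_D<a\le a_D$ and $F_D^a=0$ for $a>a_D$. Let $B=\sum b_DD$, a finite sum by Lemma 2(a), $a=\deg B$, and $\mathcal G=S(-B)\subset V\otimes K(\mathbb P^2)$. Then $S\cong\mathcal G(a)$. By Lemma 2(a), $\mathcal G_D=t^{b_D}S_D$ equals $V\mathcal O_D$ if $F_D$ is trivial, and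
$$\mathcal G_D=V\mathcal O_D+t^{-(a_D-b_D)}\,l_D\mathcal O_D$$
otherwise. Multiplying the local functions $f_j$ by a local equation of $B$ shows that $V$ is also a constant frame of $\mathcal G$; its filtrations are those of $S$ shifted by $b_D$, with the same adapted bases.

Let $l_1,\dots,l_k$ be the distinct lines that occur, $v_j\in l_j\setminus0$, $D_j=\sum_{l_D=l_j}(a_D-b_D)D$ and $d_j=\deg D_j\ge1$.

**Step 2: at least three lines occur.** If $k\le2$, then as in the proof of Theorem A there is a basis adapted to all $F_D$, so $S=\mathcal O(\alpha)\oplus\mathcal O(\beta)$. By (4) with $t=-2$, $\alpha,\beta\le1$. But $\alpha+\beta=c_1(S)=s+2\ge3$, a contradiction. So $k\ge3$.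

**Step 3: a presentation of $\mathcal G$.** We show that $\mathcal G$ is a cokernel of the kind in Proposition 3. By Lemma 2(b) and Example 6, at most two of the $D_j$ pass through any given point. So for any $y$ there are $p\ne q$ with $y\notin D_j$ for $j\ne p,q$. On a neighborhood of $y$ missing these $D_j$, the basis $v_p,v_q$ is adapted to all filtrations that matter, and Lemma 2(c) for $\mathcal G$ gives
$$\mathcal G=\mathcal O(D_p)v_p\oplus\mathcal O(D_q)v_q\quad\text{near }y.\tag{5}$$
Consider the map
$$\bigoplus_{j=1}^k\mathcal O(D_j)\to\mathcal G,\qquad(g_j)\mapsto\sum_jg_jv_j .$$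
Near $y$, $\mathcal O(D_j)=\mathcal O$ for $j\ne p,q$, and $V\otimes\mathcal O\subset\mathcal G$ by (5), since $D_p,D_q$ are effective. So the map is well defined, and by (5) it is surjective. If $(g_j)$ is in the kernel at $y$, then $g_j\in\mathcal O_y$ for $j\ne p,q$, so $g_pv_p+g_qv_q\in V\otimes\mathcal O_y$. As $v_p,v_q$ is a basis of $V$, also $g_p,g_q\in\mathcal O_y$. So the kernel is $R\otimes\mathcal O$ with $R=\ker(K^k\to V,\ e_j\mapsto v_j)$, $\dim R=k-2$:
$$0\to R\otimes\mathcal O\to\bigoplus_{j=1}^k\mathcal O(D_j)\to\mathcal G\to0,\qquad S\cong\mathcal G(a).\tag{6}$$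

**Step 4: Chern classes force $k=s+2$ and all $d_j=1$.** Put $\Delta=4c_2-c_1^2$. For rank $2$ it is invariant under twisting: $c_1$ becomes $c_1+2t$, $c_2$ becomes $c_2+tc_1+t^2$, and the changes cancel. Put $d=\sum d_j$ and $x_j=d-2d_j$.

From $c(S)=(1+h)^{s+2}$, $\Delta=2(s+2)(s+1)-(s+2)^2=s(s+2)$. From (6), $c(\mathcal G)=\prod(1+d_jh)$, so
$$\Delta=4\sum_{i<j}d_id_j-d^2=d^2-2\sum_jd_j^2=\sum_jd_jx_j .$$
Comparing $c_1$ gives $s+2=d+2a$. The map $g\mapsto gv_j$ is a nonzero map $\mathcal O(D_j)\to\mathcal G$, so there is a nonzero map $\mathcal O(d_j+a)\to S$ and $H^0(S(-d_j-a))\ne0$. By (4), $d_j+a\le1$. So $x_j=s+2-2a-2d_j\ge s$. Hence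
$$s(s+2)=\sum_jd_jx_j\ge sd,\qquad\text{so } d\le s+2;$$
$$(k-2)(s+2)\ge(k-2)d=\sum_jx_j\ge ks,\qquad\text{so } k\ge s+2 .$$
On the other hand $k\le d$ because all $d_j\ge1$. So $k=d=s+2$, all $d_j=1$, and $a=0$.

**Step 5: comparing two presentations of $S$.** Now $D_j=\{\lambda_j=0\}$ with $\lambda_j$ a linear form, and $S\cong\mathcal G$. Identify $\mathcal O(D_j)\cong\mathcal O(1)$ so that $1\mapsto\lambda_j$, and choose a basis of $R$, which has dimension $s$. Then (6) reads
$$0\to\mathcal O^s\xrightarrow{\operatorname{diag}(\lambda_j)C}\mathcal O(1)^{s+2}\to S\to0$$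
with $C$ a constant $(s+2)\times s$ matrix. In this presentation and in the given one, twist by $-1$: since $H^0(\mathcal O(-1))=H^1(\mathcal O(-1))=0$, the map $K^{s+2}\to H^0(S(-1))$ is an isomorphism. So in both presentations $\mathcal O(1)^{s+2}\to S$ is the evaluation map $H^0(S(-1))\otimes\mathcal O(1)\to S$. Hence the presentations are isomorphic: $PAQ=\operatorname{diag}(\lambda_j)C$ with $P\in GL_{s+2}(K)$ and $Q\in GL_s(K)$. For the $j$th row $p_j$ of $P$ and the $j$th row $C_j$ of $C$ this says $p_jA=\lambda_j\cdot C_jQ^{-1}$. So the rows of $P$ are the required vectors.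

*Proof that the condition is sufficient.* **Step 6: applying Proposition 3.** Let $p_1,\dots,p_{s+2}$ be given, with $p_jA=\lambda_jc_j$, and let $P$ be the matrix with rows $p_j$. Replacing $A$ by $PA$ does not change $S$ up to isomorphism, so $A=\operatorname{diag}(\lambda_j)C$ with $C$ the constant matrix with rows $c_j$. If $Cz=0$, then $Az=0$, so $z=0$; thus $C$ is injective. Let $V=K^{s+2}/\operatorname{im}C$, of dimension $2$, and let $v_j$ be the images of the $e_j$. So $R=\operatorname{im}C$. At a point $y$ put $J=\{j:\lambda_j(y)=0\}$. Injectivity of $A$ at $y$ means that no nonzero vector of $\operatorname{im}C\otimes\kappa(y)$ is supported on $J$, that is, $(v_j)_{j\in J}$ is independent. So Proposition 3 applies with $L_j=\mathcal O(1)$, $s_j=\lambda_j$ and $L=\mathcal O$. Its cokernel is $S$, which is therefore T-restrictable.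

**Step 7: an explicit bundle that is not T-restrictable.** Let $s=4$. Choose $c\in K\setminus\{0,1\}$ if $|K|>2$, and $c=1$ if $|K|=2$. Put
$$A=\begin{pmatrix}x_0&0&0&0\\x_1&x_0&0&0\\cx_2&x_1&x_0&0\\0&x_2&x_1&x_0\\0&0&x_2&x_1\\0&0&0&x_2\end{pmatrix}.$$
In formulas, $A_{kj}=c_{k-j,j}\,x_{k-j}$ for $0\le k\le5$, $0\le j\le3$ (zero if $k-j\notin\{0,1,2\}$), where $c_{20}=c$ and all other $c_{ij}=1$. So $(A(x)q)_k=\sum_{i+j=k}c_{ij}x_iq_j$.

*Injectivity.* If $x,q\ne0$, over any extension field, have lowest nonzero coordinates at $i_0$ and $j_0$, then $(A(x)q)_{i_0+j_0}=c_{i_0j_0}x_{i_0}q_{j_0}\ne0$. So $S$ is a bundle of rank $2$.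

*The admissible rows.* For $z=(z_0,\dots,z_5)$, the $j$th entry of $zA$ is $\sum_ic_{ij}z_{i+j}x_i$. So $zA=\lambda\cdot c'$ with $\lambda$ a linear form and $c'\in K^4$ if and only if
$$\begin{pmatrix}z_0&z_1&z_2&z_3\\z_1&z_2&z_3&z_4\\cz_2&z_3&z_4&z_5\end{pmatrix}\quad\text{has rank}\le1.\tag{7}$$

Suppose $|K|>2$. Rows 1, 2 with columns 2, 3 give $z_1z_3=z_2^2$, and rows 2, 3 with columns 1, 2 give $z_1z_3=cz_2^2$. As $c\ne1$, $z_2=0$. Further minors give $z_1^2=z_0z_2=0$, $z_3^2=z_2z_4=0$, $z_4^2=z_3z_5=0$ and $z_0z_5=cz_2z_3=0$. So $z$ is a multiple of $e_0$ or $e_5$.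

Suppose $|K|=2$, so $c=1$. If $z_0=0$, then successively $z_1^2=z_0z_2=0$, $z_2^2=z_1z_3=0$, $z_3^2=z_2z_4=0$, $z_4^2=z_3z_5=0$, so $z\in Ke_5$. If $z_0\ne0$, then $z_0=1$, and by rank $\le1$ the second row of (7) is $z_1$ times the first and the third row is $z_2$ times the first. With $\lambda=z_1$ this gives $z_j=\lambda^j$ for $j\le4$ and $z_5=z_2z_3=\lambda^5$, where $\lambda\in\{0,1\}$. So $z=e_0$ or $z=(1,1,1,1,1,1)$.

In both cases the admissible $z$ span a space of dimension $\le3<6$. By the criterion just proved, $S$ is not T-restrictable. It has rank $2$, $c_1=6$, $c_2=\binom62=15$. $\square$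

The constant $c\neq1$ is there for a reason. With $c=1$, (7) holds for $z=(1,\lambda,\dots,\lambda^5)$ with any $\lambda\in K$, and for $e_5$. If $|K|\ge5$, five different values of $\lambda$ together with $e_5$ give six independent vectors, by the Vandermonde determinant in the coordinates $z_0,\dots,z_4$. So by Theorem D the bundle with $c=1$ is then T-restrictable.

**Corollary.** For $n\ge1$, all bundles on $\mathbb P^n_K$ are T-restrictable if and only if $n=1$.

*Proof.* For $n=1$ use Theorem B, for $n=2$ the bundle $S$ of Theorem D, and for $n\ge3$ the bundle $G$ of Theorem C. $\square$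

## Constant frames characterize T-restrictable bundles

A variety is locally factorial if its local rings are unique factorization domains. Such a variety is normal and all its prime divisors are Cartier. Smooth varieties are examples.

**Theorem E.** Let $Y$ be a locally factorial (e.g. smooth) projective variety. A bundle $\mathcal E$ on $Y$ is T-restrictable if and only if it has a constant frame.

*Proof.* "Only if" is Proposition 1. Conversely let $V$ be a constant frame of $\mathcal E$.

**Step 1: an ambient toric variety.** We build the toric variety from the divisors where something happens. By Lemma 2(a) there are finitely many prime divisors $D_1,\dots,D_N$ for which $F_i:=F_{D_i}$ does not have its only jump at $0$. They are Cartier. As in Step 2 of the proof of Proposition 3, applied to the line bundle $\mathcal O(D_i)$ with its section $1$, there are smooth toric varieties $\mathbb V_i$ with invariant prime divisors $Z_i$ and morphisms $\tilde\varphi_i:Y\to\mathbb V_i$ pulling back $(\mathcal O(Z_i),1)$ to $(\mathcal O(D_i),1)$. Choose also a closed immersion $\varphi:Y\to\mathbb P^b$. Let $X\subset\prod_i\mathbb V_i\times\mathbb P^b$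 be the set of points $x$ for which the family $\{F_i:x\in Z_i\}$ is compatible. Its complement is the union of the $\bigcap_{i\in J}Z_i$ over the $J$ with $(F_i)_{i\in J}$ not compatible. So $X$ is open and invariant, and it is a smooth toric variety.

**Step 2: a toric bundle on $X$ with the same filtrations.** Let $\mathcal F\subset V\otimes K(X)$ be the sheaf with
$$\mathcal F(U)=\bigcap_{D\cap U\ne\emptyset}\mathcal F_D,\qquad\mathcal F_{Z_i}=\sum_at^{-a}F_i^a\mathcal O_{Z_i},\qquad\mathcal F_D=V\otimes\mathcal O_D\ \text{ for all other prime divisors }D.$$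
Let $U\subset X$ be open and $(v_j)$ a basis adapted to all $F_i$ for which $Z_i$ meets $U$. With $a_i(v_j)=\max\{a:v_j\in F_i^a\}$ we get, as in Lemma 2(c),
$$\mathcal F|_U=\bigoplus_j\mathcal O_U\Bigl(\sum_ia_i(v_j)Z_i\Bigr)v_j,\tag{8}$$
the sum running over the $i$ for which $Z_i$ meets $U$. Every $x\in X$ has a neighborhood $U$ which meets only those $Z_i$ that contain $x$, so by definition of $X$ there is such a basis. As $X$ is smooth, (8) shows that $\mathcal F$ is a vector bundle.

It is toric. For a chart $U_\sigma\subset X$, each $Z_i$ meeting $U_\sigma$ contains the closed orbit $O_\sigma\ni x_\sigma$, so (8) holds on $U=U_\sigma$ with one basis $(v_j)$. On the dense torus $\mathcal F$ is $V\otimes\mathcal O$. So $\Gamma(U_\sigma,\mathcal F)\subset V\otimes K[M]$, and by (8) it is a graded submodule when $V$ is put in degree $0$. The restrictions to smaller charts are inclusions and preserve degrees.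

**Step 3: restricting to $Y$.** Let $g=(\tilde\varphi_1,\dots,\tilde\varphi_N,\varphi)$. Since $g(y)\in Z_i$ if and only if $y\in D_i$, Lemma 2(b) shows that $g$ maps $Y$ into $X$. It is a closed immersion because its last component $\varphi$ is one and $X\to\mathbb P^b$ is separated. Moreover $g(\eta)\notin Z_i$ for all $i$, so $\mathcal F=V\otimes\mathcal O$ near $g(\eta)$, and $g^*\mathcal F\subset V\otimes K(Y)$. Let $y\in Y$ and let $(v_j)$ be a basis adapted to the $F_i$ with $y\in D_i$, which are the $F_i$ with $g(y)\in Z_i$. Local equations of the $Z_i$ pull back to local equations of the $D_i$. So by (8), near $y$,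
$$g^*\mathcal F=\bigoplus_j\mathcal O\Bigl(\sum_{i:\,y\in D_i}a_i(v_j)D_i\Bigr)v_j .$$
On a neighborhood of $y$ that misses the $D_i\not\ni y$, the basis $(v_j)$ is adapted to $F_D$ for all $D$ meeting it, since the remaining $F_D$ have their only jump at $0$ and contribute $a_j(D)=0$. By Lemma 2(c) the right side is $\mathcal E$. So $g^*\mathcal F=\mathcal E$ as subsheaves of $V\otimes K(Y)$. $\square$
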